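# No complete set of linear inferences is minimal

## Two theorems on complete sets of rules

A Boolean formula is linear if no variable occurs in it twice. A linear inference is a valid implication between linear formulas, read as a rewrite rule, and $L$ is the set of all linear inferences. A set $X\subseteq L$ is complete if rewriting with the rules of $X$, modulo the usual laws for associativity, commutativity and constants, derives every element of $L$. The precise definitions are in the next section. These notes prove the following two theorems.

**Theorem A.** Let $X\subseteq L$ be complete and $F\subseteq X$ finite. Then $X\setminus F$ is complete. Consequently no finite set is complete, and there is no complete set that is minimal with respect to inclusion.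

**Theorem B.** Let $X\subseteq L$ be complete.

1. If $X=X_1\cup\dots\cup X_m$, then some $X_j$ is complete.
2. For each $n$, the set of rules of $X$ having more than $n$ variables that occur on both sides is complete.
3. $X$ contains infinitely many pairwise disjoint complete subsets, and there is a sequence $X\supsetneq X^1\supsetneq X^2\supsetneq\cdots$ of complete sets with $\bigcap_n X^n=\emptyset$.
4. There is a fixed sequence $P_1,P_2,\dots$ of linear inferences, each $P_{k+1}$ deriving $P_k$, such that for every $Y\subseteq L$: $Y$ is complete if and only if $Y$ derives infinitely many $P_k$, and if and only if for infinitely many $k$ some single rule of $Y$ derives $P_k$ in one step.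

The question behind Theorem A comes from Anupam Das and Alex Rice, "Enumerating Independent Linear Inferences", arXiv:2111.05209 (2021). They state as a belief, without proof, that "there cannot exist a minimal set (w.r.t. set inclusion) that is complete, i.e. derives all of $L$, as infinite descending sequences (w.r.t. set inclusion) may exist." Theorem A says that the belief is correct.

An infinite descending sequence of complete sets does not by itself exclude a minimal one. In the family of subsets of $\mathbb N$ that contain $0$, there is the infinite descending sequence $\mathbb N\supsetneq\mathbb N\setminus\{1\}\supsetneq\mathbb N\setminus\{1,2\}\supsetneq\cdots$, and yet $\{0\}$ is minimal. What has to be excluded is a complete $X$ in which some rule is indispensable. Theorem A says that no rule is ever indispensable to a complete set, and no finite batch of rules is either.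

## Formulas, rules, and derivations modulo units

**Definition (formulas).** Formulas are in negation normal form: they are built from literals ($x$ or $\neg x$, for a variable $x$) and the constants $\top,\bot$ with the binary connectives $\land,\lor$. There are countably many variables. A formula is *linear* if each variable occurs in it at most once, an occurrence of $\neg x$ counting as an occurrence of $x$. A *linear inference* is a valid implication $\phi\to\psi$ with $\phi$ and $\psi$ both linear.

Two examples accompany us throughout: switch and medial,
$$\mathsf s:\ x\land(y\lor z)\to(x\land y)\lor z,\qquad \mathsf m:\ (w\land x)\lor(y\land z)\to(w\lor y)\land(x\lor z).$$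
Both are valid. For $\mathsf s$: if $x$ and $y$ are true, so is $x\land y$; if $x$ and $z$ are true, so is $z$. For $\mathsf m$: if $w,x$ are true, both disjunctions on the right are true, and the same holds for $y,z$. The two sides need not have the same variables: $x\land y\to x$ and $x\to x\lor z$ are linear inferences too.

**Definition (substitution).** A substitution $\sigma$ assigns a formula to each variable (constants are allowed). It acts homomorphically on $\land,\lor,\top,\bot$, and $\sigma(\neg x)$ is the negation normal form of $\neg\sigma(x)$, computed with De Morgan's laws, $\neg\neg y=y$, $\neg\top=\bot$, $\neg\bot=\top$. An *instance* of a rule $\alpha\to\beta$ is $\sigma(\alpha)\to\sigma(\beta)$.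

**Definition (acu).** The relation $\mathsf{acu}$ is the congruence on formulas generated by associativity and commutativity of $\land$ and of $\lor$, the identity laws $A\land\top=A$, $A\lor\bot=A$, and the absorption laws $A\land\bot=\bot$, $A\lor\top=\top$. We write $=_{\mathsf{acu}}$, and $=_{AC}$ if only associativity and commutativity are used.

**Definition (derivation).** A set $X$ of linear inferences *derives* a linear inference $\phi\to\psi$ if there are formulas $\phi=\chi_0,\dots,\chi_k=\psi$ such that each $\chi_{i+1}$ arises from $\chi_i$ thus: pass to an $\mathsf{acu}$-equivalent formula of the form $K[\sigma(\alpha)]$, where $K$ is a context (a formula with one hole) and $\alpha\to\beta$ is a rule of $X$; replace it by $K[\sigma(\beta)]$; take the result up to $\mathsf{acu}$. With $k=1$ we say that the rule derives $\phi\to\psi$ *in one step*. $\mathrm{Cl}(X)$ is the set of linear inferences derivable from $X$, and $X\subseteq L$ is *complete* if $\mathrm{Cl}(X)=L$.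

*Example.* The rule $\mathsf s$ alone derives, for every formula $A$,
$$\bot\to A,\qquad A\to\top. \tag{1}$$
Indeed $\bot\land(\bot\lor A)\to(\bot\land\bot)\lor A$ is an instance of $\mathsf s$ whose left side is $\mathsf{acu}$-equal to $\bot$ and whose right side is $\mathsf{acu}$-equal to $A$; and $A\land(\top\lor\top)\to(A\land\top)\lor\top$ runs from $A$ to $\top$ up to $\mathsf{acu}$. Then $x\land y\to x$ follows: rewrite $y$ to $\top$ and use $x\land\top=x$. It is known that $\{\mathsf s,\mathsf m\}$ derives every linear inference on at most $4$ variables. By Theorem A, this finite set cannot be complete.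

We use the following conventions and elementary facts.

*Notation.* $0,1$ are truth values; $f\le g$ means that $f\to g$ is valid; $\equiv$ is logical equivalence; $f<g$ means $f\le g$ and $f\not\equiv g$. For a partial assignment $\alpha$, $f|\alpha$ is the result of substituting constants according to $\alpha$.

*Soundness.* Negation sits only on variables, so contexts are monotone, and $\mathsf{acu}$ preserves $\equiv$. Hence every derivation step is a valid implication.

*Closure.* Derivations may be placed inside a context. They may also be substituted into: $\tau(\sigma(\neg x))$ is the negation normal form of $\neg\tau(\sigma(x))$, by induction on $\sigma(x)$, so $\tau\circ\sigma$ is again a substitution, and $\tau$ respects $\mathsf{acu}$. Therefore $\mathrm{Cl}(\mathrm{Cl}(Y))=\mathrm{Cl}(Y)$.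

*Formulas up to $\mathsf{acu}$.* We also count $\phi\to\psi$ as derived (with $k=0$) if $\phi=_{\mathsf{acu}}\psi$. This does not change which sets are complete. The two sides of $\mathsf s$ are not equivalent, so any derivation of $\mathsf s$ has $k\ge1$ steps. Substituting $x:=\top$, $y:=\bot$, $z:=A$ gives a derivation with $k\ge1$ from $\top\land(\bot\lor A)$ to $(\top\land\bot)\lor A$, and both are $\mathsf{acu}$-equal to $A$. So a set that derives $\mathsf s$ performs every $\mathsf{acu}$-change anyway.

*Eliminating constants.* Apply $A\land\top\mapsto A$, $A\lor\bot\mapsto A$, $A\land\bot\mapsto\bot$, $A\lor\top\mapsto\top$ as long as possible. This turns a linear formula into $\top$, $\bot$ or a constant-free linear formula, and surviving variables keep their polarity.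

*Neutralisation.* Let $B$ be a subformula of a constant-free linear formula $h$. One can assign the variables outside $B$ so that $h$ becomes $\equiv B$: along the path from $B$ to the root, make every side formula joined by $\land$ true and every side formula joined by $\lor$ false. This is possible since each literal can be set at will; in a negation-free formula use all $1$, respectively all $0$. In particular, a constant-free linear formula depends on each of its variables.

**Definition.** A *positive linear formula on $V$* ($V\ne\emptyset$ a finite set of variables) is a constant-free, negation-free formula in which each variable of $V$ occurs exactly once and no other variable occurs.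

## Padding a rule, and why that fails

Let $X$ be complete and $r\in X$. We want to derive $r$ from $X\setminus\{r\}$. The natural attempt is to take a larger inference $R$ that becomes $r$ when constants are substituted for some variables. Since $X$ derives $R$, we may hope that $X\setminus\{r\}$ derives $R$, and then it derives $r$.

Try this with $r=\mathsf s$. The padded inference $u\land(x\land(y\lor z))\to u\land((x\land y)\lor z)$ becomes $\mathsf s$ for $u:=\top$. But it is just $\mathsf s$ in the context $u\land[\ ]$, so its derivation from $X$ may use $r$ itself and nothing else. The inference $x\land((y\land y')\lor z)\to(x\land(y\land y'))\lor z$ becomes $\mathsf s$ for $y':=\top$. But it is an instance of $\mathsf s$, with the same outcome. Even if $R$ needs some rule other than $r$, other steps of its derivation might still use $r$.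

This shows what $R$ must satisfy. First, every derivation of $R$ should contain one step that does all the work; this will follow if no linear formula lies strictly between the two sides of $R$. Second, the rule in that step should have at least as many variables as $R$; this will follow if $R$ has no part that could be hidden in a context or in a substitution. Inferences with these two properties will be called reduced primes. With them the proof has three tasks:

- reduced primes are derived in one step, by a rule that is at least as large (Lemma 5);
- reduced primes generate all of $L$, so only they need to be saved (Lemma 6);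
- every reduced prime is a specialisation of arbitrarily large reduced primes (Lemmas 7–10).

The third task is the hard one.

## The type of a pair of variables

The purpose of this section is to replace positive linear formulas by combinatorial data: a two-colouring of pairs. For variables $u\neq v$ occurring in a linear formula $h$, let $t_h(u,v)\in\{\land,\lor\}$ be the connective at the lowest common ancestor (lca) of their leaves in the formula tree. For instance, in $x\land(y\lor z)$ the pairs $xy,xz$ have type $\land$ and $yz$ has type $\lor$.

**Lemma 1.** (a) Let $h$ be linear and let $\alpha$ assign the variables other than $u,v$ so that $h|\alpha\equiv u\circ v$ with $\circ\in\{\land,\lor\}$. Then $u,v$ occur positively in $h$ and $t_h(u,v)=\circ$.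
(b) If $h$ is positive linear on $V$ and $u\ne v$ are in $V$, there is such an $\alpha$ with $\circ=t_h(u,v)$.

*Proof.* (a) $h$ depends on $u$ and $v$, so both occur. A variable that occurs negatively makes $h|\alpha$ antitone in it, and $u\circ v$ is not antitone in $u$ or $v$; so both occur positively. Let $B\diamond C$ be the subformula at the lca, with $u$ in $B$ and $v$ in $C$. The surrounding context contains neither $u$ nor $v$, so $h|\alpha=\kappa(B|\alpha\diamond C|\alpha)$ with $\kappa$ unary and monotone. Since $h|\alpha$ is not constant, $\kappa$ is the identity. Now $B|\alpha\in\{0,1,u\}$ and $C|\alpha\in\{0,1,v\}$. If one of them were constant, $h|\alpha$ would not depend on the corresponding variable. So $u\diamond v\equiv u\circ v$ and $\diamond=\circ$.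

(b) Neutralise around the lca, so that $h$ becomes $B\diamond C$; then neutralise inside $B$ around $u$ and inside $C$ around $v$. $\square$

**Lemma 2.** Let $h,h'$ be positive linear on $V$.
(a) $h\equiv h'$ iff $t_h=t_{h'}$ iff $h=_{AC}h'$.
(b) There are no distinct $a,b,c,d\in V$ with $ab,bc,cd$ of type $\land$ and $ac,bd,ad$ of type $\lor$.
(c) For $\emptyset\ne U\subseteq V$ there is a positive linear $h_U$ on $U$ with the induced types. If $V=S\sqcup S'$ with $S,S'\neq\emptyset$ and all cross pairs have type $\circ$, then $h=_{AC}h_S\circ h_{S'}$. If $M\subseteq V$ is a *module* of $h$, that is, $t_h(u,m)=t_h(u,m')$ for all $u\in V\setminus M$ and $m,m'\in M$, and if $m_0\in M$, then $h=_{AC}h_{(V\setminus M)\cup\{m_0\}}[h_M/m_0]$.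
(d) If $K$ is a maximal set of pairwise $\land$-related variables of $h$, then $h$ is true when exactly the variables of $K$ are true.

*Proof.* The $\land$-graph on $V$ joins the pairs of type $\land$; the $\lor$-graph joins the others.

(a) If $h\equiv h'$, take $\alpha$ from Lemma 1(b) for $h$. Then $h'|\alpha\equiv u\circ v$ as well, so $t_{h'}(u,v)=\circ$ by Lemma 1(a). AC-equal formulas are equivalent. It remains to show that equal types give AC-equality, by induction on $|V|$; the case $|V|=1$ is clear. If the top connective of $h$ is $\lor$, write $h=_{AC}h_1\lor\dots\lor h_m$ with $m\ge2$ and no $h_i$ having top connective $\lor$. Each $h_i$ is a variable or a conjunction $C\land D$; in the second case all pairs between $C$ and $D$ have type $\land$, so the $\land$-graph on the variables of $h_i$ is connected. Pairs between different $h_i$ have type $\lor$. So the variable sets of the $h_i$ are exactly the components of the $\land$-graph, which is disconnected. If the top connective is $\land$, the $\land$-graph is connected, and the dual description holds with the $\lor$-graph. So the types determine the top connective and the partition into parts; apply the induction hypothesis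 to the parts.

(c) Delete the leaves outside $U$, replacing a node that has lost one child by its other child. Types of surviving pairs do not change; this gives $h_U$. In the other two claims both sides are positive linear on $V$ with the same types (for the module: a pair $u\notin M$, $m\in M$ has type $t_h(u,m_0)=t_h(u,m)$ on the right). Apply (a).

(b) Let $U=\{a,b,c,d\}$. For $h_U$ the $\land$-graph contains the path $a,b,c,d$ and the $\lor$-graph contains the path $c,a,d,b$; so both are connected. But if the top connective of $h_U$ is $\lor$, the $\land$-graph is disconnected, and if it is $\land$, the $\lor$-graph is.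

(d) Induct on $h$. For a variable this is clear. If $h=h_1\lor h_2$, then $K$ lies in one part and is maximal there, so that part is true. If $h=h_1\land h_2$, then $K$ is the union of a maximal such set of $h_1$ and one of $h_2$, so both parts are true. $\square$

Part (b) is the tool for computing by hand with all linear formulas between two given ones. We refer to it as "path $abcd$".

## Triviality, primes, and common modules

For a valid linear $f\to g$ and a variable $u$, let $f^u$ be $f$ with the literal of $u$ (if any) replaced by $\top$, and $g_u$ be $g$ with the literal of $u$ (if any) replaced by $\bot$. As functions, $f^u=\max_u f$ and $g_u=\min_u g$, so $f\le f^u$ and $g_u\le g$.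

**Definition.** $f\to g$ is *trivial at $u$* if $f^u\le g_u$.

*Example.* $x\land y\to x\lor y$ is trivial at $x$: $f^x\equiv y$ and $g_x\equiv y$. It factors as $x\land y\to y\to x\lor y$, where $x$ is thrown away and then reintroduced. The rule $\mathsf s$ is not trivial at $x$: $f^x\equiv y\lor z\not\le z\equiv g_x$.

**Lemma 3.** Let $f\to g$ be valid and linear with variables in $U\ne\emptyset$, and not trivial at any $u\in U$.
(a) Each $u\in U$ occurs in $f$ and $g$ with the same polarity, and $f,g$ depend on $u$. After replacing $u$ by $\neg u$ for the negative ones and eliminating constants, $f,g$ are positive linear on $U$.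
(b) If $f,g$ are positive linear on $U$ and $h$ is linear with $f\le h\le g$, then after eliminating constants $h$ is positive linear on $U$; and $f\to h$, $h\to g$ are not trivial at any $u\in U$.

*Proof.* (a) If $f$ does not depend on $u$, then $f^u\equiv f\le g$ gives $f^u\le\min_u g=g_u$. If $g$ does not depend on $u$, then $\max_u f\le g\equiv g_u$. If the polarities of $u$ are opposite, let $c$ be the value of $u$ that makes the literal in $f$ true; it makes the literal in $g$ false, so $f^u=f|_{u=c}\le g|_{u=c}=g_u$. All three contradict non-triviality. The second claim follows: after the changes $f$ and $g$ are not constant, contain all of $U$, and contain it positively.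

(b) Let $u\in U$. If $h$ does not depend on $u$ or contains it negatively, then
$$f|_{u=1}\le h|_{u=1}\le h|_{u=0}\le g|_{u=0},$$
so $f\to g$ is trivial at $u$, a contradiction. So every such $h$ depends on each $u\in U$ and contains it positively. Eliminate constants in $h$, and suppose an extra variable $e\notin U$ remains. Take the lowest ancestor of the leaf $e$ whose subformula contains a variable of $U$. Up to commutativity it is $B\diamond A$, where $B$ contains $e$ and only extra variables, and $A$ contains some $u\in U$. Assign the variables of $B$ so that $B$ becomes $0$ if $\diamond=\land$ and $1$ if $\diamond=\lor$. The resulting $h'$ is linear and satisfies $f\le h'\le g$, because $f$ and $g$ contain no variable of $B$; but it does not depend on $u$. This contradicts what was shown, applied to $h'$. Finally, $f|_{u=1}\le h|_{u=0}$ or $h|_{u=1}\le g|_{u=0}$ would each give $f|_{u=1}\le g|_{u=0}$. $\square$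

**Definition (prime).** A *prime* $p$ is a pair $\phi_p\to\psi_p$ of positive linear formulas on a set $V_p$ that is valid, not trivial at any $v\in V_p$, with $\phi_p\not\equiv\psi_p$, and such that no positive linear $h$ on $V_p$ satisfies $\phi_p<h<\psi_p$.

By Lemma 3(b), every *linear* $h$ with $\phi_p\le h\le\psi_p$, with whatever variables and constants, is $\equiv\phi_p$ or $\equiv\psi_p$.

**Definition (changed pairs, reduced primes).** A pair $\{u,v\}\subseteq V_p$ is *changed* if $t_{\phi_p}(u,v)\neq t_{\psi_p}(u,v)$. It is *removed* if $\land$ becomes $\lor$, and *added* if $\lor$ becomes $\land$. A set $M\subseteq V_p$ that is a module of both $\phi_p$ and $\psi_p$ is a *common module*. The prime $p$ is *reduced* if there is no common module $M$ with $2\le|M|<|V_p|$.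

By Lemma 2(a) a prime has a changed pair, so $|V_p|\ge2$.

*Example 1 (switch).* $\mathsf s$ is a reduced prime, and its only changed pair is $\{x,z\}$, which is removed. With $\phi=x\land(y\lor z)$, $\psi=(x\land y)\lor z$, non-triviality at $x,y,z$ says $y\lor z\not\le z$, $x\not\le z$, $x\not\le x\land y$, all true. Let $h$ be positive linear with $\phi\le h\le\psi$. Setting $z:=0$ makes both bounds $x\land y$, so $t_h(x,y)=\land$ by Lemma 1; setting $x:=1$ makes both bounds $y\lor z$, so $t_h(y,z)=\lor$. The type of $xz$ is all that remains: type $\land$ gives $h\equiv\phi$ and type $\lor$ gives $h\equiv\psi$. Finally $\{x,y\}$ and $\{x,z\}$ are not modules of $\phi$ (look at $z$, respectively $y$), and $\{y,z\}$ is not a module of $\psi$ (look at $x$).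

*Example 2 (medial).* $\mathsf m$ is a reduced prime, and its changed pairs are $\{w,z\}$ and $\{x,y\}$, both added. Non-triviality at $w$: $f^w\equiv x\lor(y\land z)$, $g_w\equiv y\land(x\lor z)$, and at $x=1$, $y=0$ the first is true and the second false. The permutations $w\leftrightarrow x,\ y\leftrightarrow z$ and $w\leftrightarrow y,\ x\leftrightarrow z$ preserve both sides up to AC and move $w$ to every variable. For $h$ between the two sides, $y=z=0$ leaves $w\land x$ on both sides and $x=z=1$ leaves $w\lor y$ on both sides; with the symmetries, $wx$ and $yz$ have type $\land$, and $wy,xz$ have type $\lor$. If $wz$ had type $\land$ and $xy$ type $\lor$, we would have path $xwzy$; in the opposite case we would have path $wxyz$. So $wz,xy$ have the same type, and $h$ is equivalent to one of the two sides. The proper modules of size at least $2$ of the left side are $\{w,x\}$ and $\{y,z\}$. (In each other two-element set one of the remaining variables is the $\land$-partner of exactly one element; for a three-element set the remaining variable has its $\land$-partner in the set and $\lor$ to the other two.) On the right side $y$ distinguishes $w,x$, and $w$ distinguishes $y,z$.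

*Example 3.* $x\land((y\land y')\lor z)\to(x\land(y\land y'))\lor z$ is a prime that is not reduced: $\{y,y'\}$ is a common module. Non-triviality holds at $x$ ($(y\land y')\lor z\not\le z$), at $y$ ($x\land(y'\lor z)\not\le z$), at $y'$ likewise, and at $z$ ($x\not\le x\land y\land y'$). For $h$ in between, $z:=0$ and $x:=1$ fix all types except that of $xz$. By contrast, $w\land x\land(y\lor z)\to(w\land x\land y)\lor z$ is not prime, as $w\land((x\land y)\lor z)$ lies strictly between the sides.

The next lemma says that a common module splits an inference into an outer and an inner part.

**Lemma 4.** Let $f,g$ be positive linear on $U$, $f\to g$ valid and non-trivial at every variable of $U$, and $M$ a module of both $f$ and $g$ with $2\le|M|<|U|$. Write $f=_{AC}F[A/t]$ and $g=_{AC}G[B/t]$ with $A,B$ positive linear on $M$ and a new variable $t$ (Lemma 2(c)). Then $F\le G$ and $A\le B$. If $f\to g$ is prime, then $A\equiv B$ or $F\equiv G$.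

*Proof.* Write $F[0],F[1]$ for $F$ with $t:=0$, $t:=1$. Setting all of $M$ to $0$ makes $A=B=0$, so $F[0]\le G[0]$; setting all of $M$ to $1$ gives $F[1]\le G[1]$. So $F\le G$. Suppose $A(m)=1$ and $B(m)=0$ for some assignment $m$ of $M$. Then $F[1]\le G[0]$. For $u\in M$ we have $f\le F[1]$ and $G[0]\le g$, and neither $F[1]$ nor $G[0]$ contains $u$; so $f^u\le F[1]\le G[0]\le g_u$, a contradiction. So $A\le B$, and $f=F[A]\le G[A]\le G[B]=g$. If $f\to g$ is prime, $G[A]$ is equivalent to $f$ or to $g$. In the first case $F[A]\equiv G[A]$, so $F\equiv G$, because $A$ takes both values independently of the variables outside $M$. In the second case $G[A]\equiv G[B]$; neutralising in $G$ around $t$ gives $A\equiv B$. $\square$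

**Definition (restriction).** For primes $p,P$ write $p\le P$ if there are an injection $\iota:V_p\to V_P$ and an assignment $\alpha:V_P\setminus\iota(V_p)\to\{\bot,\top\}$ with $\phi_P|\alpha\equiv\iota\phi_p$ and $\psi_P|\alpha\equiv\iota\psi_p$.

*Example.* $\mathsf s\le$ the prime of Example 3, with $\alpha(y')=\top$.

Five facts follow at once. The relation is transitive: combine the assignments. The map $\iota$ preserves types on both sides: extend $\alpha$ by the image of an assignment from Lemma 1(b) for $\phi_p$ (or $\psi_p$) and apply Lemma 1(a). So $\iota$ sends removed pairs to removed pairs and added pairs to added pairs. If $|V_P|=|V_p|$, then $\iota$ is a type-preserving bijection, that is, an isomorphism. Finally, $P$ derives $p$ in one step: substitute $\alpha$ and rename by $\iota^{-1}$; after eliminating constants each side is a positive linear formula on $V_p$ equivalent to $\phi_p$, respectively $\psi_p$, hence AC-equal to it by Lemma 2(a).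

## A reduced prime is derived in one step

**Lemma 5.** If $Y$ derives a reduced prime $p$, then some rule $\rho\in Y$ derives $p$ in a single step, and $|V_p|\le$ the number of variables occurring on both sides of $\rho$.

*Proof.* Write the derivation as elementary steps $\phi_p=\xi_0,\xi_1,\dots,\xi_N=\psi_p$, where each step is one application of an $\mathsf{acu}$ equation, in either direction and in a context, or a rule step $K[\sigma\alpha]\to K[\sigma\beta]$ with $(\alpha\to\beta)\in Y$.

**Step 1: linearise the derivation.** We want to use that nothing linear lies strictly between $\phi_p$ and $\psi_p$, but the $\xi_j$ need not be linear. (For example $(x\land(y\lor z))\lor(\bot\land x)$ is $\mathsf{acu}$-equal to the left side of $\mathsf s$.) So we rename leaves. Match the literal leaves of $\xi_j$ with those of $\xi_{j+1}$ as follows. In $\mathsf{acu}$ steps use the obvious matching; the leaves of $A$ in $A\land\bot=\bot$ and $A\lor\top=\top$ stay unmatched. In a rule step, match the leaves of $K$ identically. If a variable $x$ occurs on both sides of the rule, match corresponding leaves of the two copies of $\sigma(x)$; a copy of $\sigma(\neg x)$ has the same shape as $\sigma(x)$,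 with literals and connectives dualised, so "corresponding" makes sense. All other leaves stay unmatched. As $\alpha$ and $\beta$ are linear, each $x$ has at most one copy on each side, so these matchings are partial bijections.

The leaves of all levels thus fall into *threads*. Each thread meets a contiguous block of levels, in one leaf per level, and all its leaves carry the same original variable (possibly with changing polarity). Give each thread its own variable name, keeping the polarity of each leaf: the thread that starts at the leaf of $v$ in $\xi_0=\phi_p$ is named $v$, and all other threads get distinct fresh names. Let $\xi'_j$ be the relabelled formulas. They are linear, since different leaves of one level belong to different threads. Every step remains a step of the same kind with the same rule: in a rule step let $\sigma'(x)$ be given by the relabelled copy on whichever side $x$ occurs; if it occurs on both sides, the two copies agree because their leaves are matched.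

Clearly $\xi_0'=\phi_p$. A leaf of $v$ in $\xi_N=\psi_p$ lies in a thread that either starts at level $0$, and then at the only leaf of $v$ in $\phi_p$, so that its name is $v$; or starts later and has a fresh name $v'$. Suppose some $v$ got a fresh name $v'$. The implication $\phi_p\to\xi'_N$ is valid by soundness. Substitute $u$ for every other fresh $u'$ in it, and then set $v:=1$, $v':=0$. The result is $\phi_p|_{v=1}\le\psi_p|_{v=0}$, so $p$ is trivial at $v$, a contradiction. Hence $\xi'_N=\psi_p$.

**Step 2: find the one step that counts.** By soundness $\phi_p\le\xi'_j\le\psi_p$, and $\xi'_j$ is linear, so $\xi_j'\equiv\phi_p$ or $\xi_j'\equiv\psi_p$. So there is $j$ with $f:=\xi'_j\equiv\phi_p$ and $g:=\xi'_{j+1}\equiv\psi_p$. As $f\not\equiv g$, this is a rule step: $f=K[\sigma\alpha]$, $g=K[\sigma\beta]$ with a rule $\rho=(\alpha\to\beta)\in Y$ (we write $K,\sigma$ for the relabelled context and substitution). Eliminating constants turns $f$ and $g$ into positive linear formulas on $V_p$ (Lemma 3(b)), which are AC-equal to $\phi_p$ and $\psi_p$ (Lemma 2(a)). So $f=_{\mathsf{acu}}\phi_p$, $g=_{\mathsf{acu}}\psi_p$, and $\rho$ derives $p$ in one step.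

**Step 3: count the variables of $\rho$.** By Lemma 1(a), with arbitrary values for the other variables, each $v\in V_p$ occurs positively in $f$ and in $g$, and the types of pairs of $V_p$ in $f$ and $g$ are those in $\phi_p$ and $\psi_p$. The thread $v$ starts at level $0$ and reaches level $N$, so its leaves in $f$ and $g$ are matched. Hence either $v$ lies in $K$ in both, or $v$ lies at corresponding places in the copies belonging to a variable $x$ that occurs on both sides of $\rho$; in this case $x$ has the same polarity on both sides, because $v$ is positive in both $f$ and $g$. Let $V_x$ be the set of $v\in V_p$ of the second kind for $x$, and $V_K$ the set of those of the first kind.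

Each nonempty $V_x$ is the set of $V_p$-leaves of one subformula of $f$ and of one subformula of $g$. A leaf outside a subformula has the same lca with all leaves inside it, so $V_x$ is a common module of $p$. In the same way $V_p\setminus V_K$, the set of $V_p$-leaves of $\sigma\alpha$ in $f$ and of $\sigma\beta$ in $g$, is a common module. Pairs inside one $V_x$ are unchanged, as the two copies are identical. Pairs meeting $V_K$ are unchanged, as their lca lies in $K$. Since $p$ has a changed pair, we get $V_x\ne V_p$ for every $x$, and $|V_p\setminus V_K|\ge2$. As $p$ is reduced, $|V_x|\le1$ for every $x$, and $V_p\setminus V_K=V_p$. So $V_p$ is the union of the sets $V_x$, each of size at most $1$, and $|V_p|$ is at most the number of variables $x$ that occur on both sides of $\rho$. $\square$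

## Reduced primes generate all linear inferences

**Lemma 6.** If $C=\mathrm{Cl}(C)$ contains all reduced primes, then $C=L$.

*Proof.* By Example 1, $\mathsf s\in C$; so by (1) the steps $\bot\to A$ and $A\to\top$ are available for every formula $A$. Let $f\to g\in L$. We induct on the number $N$ of variables occurring in it.

**Step 1: constants, and inferences trivial somewhere.** If $N=0$, then $f,g$ are constants up to $\mathsf{acu}$, and $\bot\to\bot$, $\bot\to\top$, $\top\to\top$ are derivable. If $f\to g$ is trivial at an occurring variable $u$, then $f\to f^u$ (a literal is replaced by $\top$) and $g_u\to g$ (a literal replaces $\bot$) are derivable, and $f^u\to g_u$ is a linear inference with fewer variables, hence in $C$. So $f\to g\in C$.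

**Step 2: reduce to primes.** Otherwise let $U$ be the set of occurring variables; $f\to g$ is not trivial at any $u\in U$. $C$ is closed under substituting $\neg u$ for $u$, and doing this twice is the identity. So by Lemma 3(a) we may assume that $f,g$ are positive linear on $U$, $|U|=N$. If $f\equiv g$, then $f=_{AC}g$ by Lemma 2(a). If not, take a maximal chain $f=h_0<h_1<\dots<h_m=g$ of positive linear formulas on $U$; there are finitely many functions on $U$. Each $h_i\to h_{i+1}$ is non-trivial at every $u\in U$, as $h_i|_{u=1}\le h_{i+1}|_{u=0}$ would give $f|_{u=1}\le g|_{u=0}$. By maximality of the chain, it is a prime.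

**Step 3: reduce to reduced primes.** If $h_i\to h_{i+1}$ is reduced, it is in $C$. If not, apply Lemma 4 with a common module $M$, $2\le|M|<N$. If $A\equiv B$, then $A=_{AC}B$ and the prime is the instance $t:=A$ of $F\to G$, which is a linear inference with $N-|M|+1<N$ variables. If $F\equiv G$, then $F=_{AC}G$ and the prime is $A\to B$ in the context $F[\,\cdot\,/t]$, and $A\to B$ is a linear inference with $|M|<N$ variables. By induction the smaller inference is in $C$, and so is the prime. So $f\to g\in C$. $\square$

At this point Theorem A has become a question of growth. Suppose every reduced prime $p$ lies below reduced primes $P$ with arbitrarily many variables. Remove finitely many rules from $X$; a reduced prime $P\ge p$ with more variables than any removed rule is still derived in one step by a remaining rule, and $P$ derives $p$.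

## Joining two reduced primes along a changed pair

To build large reduced primes we glue two of them together along a changed pair that they share. The obvious gluing overlays the two formulas, nesting one inside the other. Here is what happens for two copies of $\mathsf s$, with middle variables $y_1,y_2$, glued along the pair $(x,z)=(a,b)$. The overlay has left and right sides
$$a\land(y_1\lor(y_2\lor b)),\qquad ((a\land y_2)\land y_1)\lor b.$$
Setting $y_2$ to $0$ on the left and to $1$ on the right recovers the first copy. But a restriction must use the *same* value on both sides, and the implication is not even valid: take $a=y_1=1$, $y_2=b=0$. This conflict of values is the obstacle, and it is met by additional guard variables that allow a variable to be frozen at different values on the two sides. For this example the guarded overlay is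
$$a\land\big((y_1\land c_1)\lor(y_2\land c_2)\lor b\big)\land\big((s_1\land d_2)\lor(s_2\land d_1)\big)\ \to\ \big(a\land(y_2\lor d_2)\land(y_1\lor d_1)\big)\lor b\lor(s_1\land c_2)\lor(s_2\land c_1).$$
It is linear on both sides. It is valid: if $s_1,d_2$ are true and $c_2$ is true, then $s_1\land c_2$ is true; if $c_2$ is false, then $b$ is true or $y_1$ is true, and in the latter case $a\land(y_2\lor d_2)\land(y_1\lor d_1)$ is true. The other case is symmetric. With $s_1=d_2=c_1=1$ and $s_2=y_2=c_2=d_1=0$ it becomes $a\land(y_1\lor b)\to(a\land y_1)\lor b$.

The guarded overlay is far from prime. We obtain a reduced prime from it by minimality, and the shared changed pair is what keeps the two restrictions synchronised while we minimise.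

**Lemma 7.** Let $p_1,p_2$ be reduced primes and $(a_i,b_i)$ ordered pairs in $V_{p_i}$ which are both removed or both added. Then there are a reduced prime $P$ and restrictions $p_i\le P$ via $\iota_i$ $(i=1,2)$ with $\iota_1(a_1)=\iota_2(a_2)$ and $\iota_1(b_1)=\iota_2(b_2)$.

*Proof.* Write $p_i=(\phi_i\to\psi_i)$, $V_i=V_{p_i}$, and let $t\ne t'$ be the common types of $(a_i,b_i)$ in $\phi_i$ and in $\psi_i$. Call $(U,f,g,\iota_1,\iota_2,\rho_1,\rho_2)$ a *common extension* if $U$ is a finite set of variables; $f,g$ are linear formulas over $U$ with $f\le g$; the $\iota_i:V_i\to U$ are injections with $\iota_1(a_1)=\iota_2(a_2)=:a$ and $\iota_1(b_1)=\iota_2(b_2)=:b$; and $\rho_i:U\setminus\iota_i(V_i)\to\{0,1\}$ satisfy $f|\rho_i\equiv\iota_i\phi_i$ and $g|\rho_i\equiv\iota_i\psi_i$. We suppress $\iota_i$ inside formulas.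

**Step 1: overlay the two primes.** Rename so that $a_1=a_2=a$, $b_1=b_2=b$ and $V_1\cap V_2=\{a,b\}$. Put $W_1=V_2\setminus\{a,b\}$ and $W_2=V_1\setminus\{a,b\}$: the set $W_i$ contains the variables that must be assigned in order to recover $p_i$. Then $W_1\cap W_2=\emptyset$ and $V_1\cup V_2=V_i\sqcup W_i$. Splitting at the lca of $a,b$, write up to AC
$$\phi_i=K_i[A_i(a)\ t\ B_i(b)],\qquad \psi_i=K'_i[A'_i(a)\ t'\ B'_i(b)]$$
with contexts $K_i,A_i,B_i,K_i',A_i',B_i'$, and let
$$\Phi_0=K_1[K_2[A_1(A_2(a))\ t\ B_1(B_2(b))]],\qquad \Psi_0=K'_1[K'_2[A'_1(A'_2(a))\ t'\ B'_1(B'_2(b))]].$$
Neutralising the contexts with index $3-i$ gives assignments $\lambda_i,\mu_i$ of $W_i$ with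
$$\Phi_0|\lambda_i\equiv\phi_i,\qquad \Psi_0|\mu_i\equiv\psi_i. \tag{2}$$
For $v\in W_i$ write $\lambda(v)=\lambda_i(v)$ and $\mu(v)=\mu_i(v)$.

**Step 2: add guards.** The aim is a valid implication from which each $p_i$ can be recovered with one assignment for both sides. Take fresh variables $s_1,s_2$ and $c_v,d_v,h_v$. For $v\in W_1\cup W_2$ put
$$\hat v=\begin{cases}v\land c_v&\text{if }\lambda(v)=0\\ v&\text{if }\lambda(v)=1\end{cases}\qquad \check v=\begin{cases}v\lor d_v&\text{if }\mu(v)=1\\ v\land h_v&\text{if }\mu(v)=0,\ \lambda(v)=1\\ v&\text{if }\mu(v)=\lambda(v)=0\end{cases}$$
and $\hat a=\check a=a$, $\hat b=\check b=b$. For $i=1,2$ let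
$$\Theta_i=s_i\land\bigwedge_{v\in W_i,\ \mu(v)=1}d_v\ \land\bigwedge_{v\in W_{3-i},\ \lambda(v)=1,\ \mu(v)=0}h_v,\qquad \Gamma_i=s_i\land\bigvee_{v\in W_i,\ \lambda(v)=0}c_v,$$
$$\Phi=\Phi_0(\hat v)\land(\Theta_1\lor\Theta_2),\qquad \Psi=\Psi_0(\check v)\lor\Gamma_1\lor\Gamma_2,$$
where $\Phi_0(\hat v)$ has each variable $v$ replaced by $\hat v$, and $\Psi_0(\check v)$ likewise.

The two sides are linear. In $\Phi$ the variables $v,c_v$ occur in $\Phi_0(\hat v)$ only, once each; $s_i$ occurs in $\Theta_i$ only; $d_v$ occurs only in the $\Theta_i$ with $v\in W_i$, and $h_v$ only in the $\Theta_i$ with $v\in W_{3-i}$. In $\Psi$ the variables $v,d_v,h_v$ occur in $\Psi_0(\check v)$ only, $s_i$ in $\Gamma_i$ only, and $c_v$ only in the $\Gamma_i$ with $v\in W_i$.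

*Validity.* Let $\Phi$ be true, with $\Theta_i$ true. If $c_v=1$ for some $v\in W_i$ with $\lambda(v)=0$, then $\Gamma_i$ is true, since $s_i=1$. Otherwise, for $v\in W_i$ we have $\hat v\le\lambda(v)$ (if $\lambda(v)=0$ then $c_v=0$) and $\check v\ge\mu(v)$ (if $\mu(v)=1$ then $d_v=1$ by $\Theta_i$). For $v\in V_i$ we have $\hat v\le v\le\check v$: the first inequality is clear, and the second could only fail for $\check v=v\land h_v$ with $v\in W_{3-i}$, where $\Theta_i$ makes $h_v$ true. By monotonicity and (2),
$$1=\Phi_0(\hat v)\le(\Phi_0|\lambda_i)(v)=\phi_i(v)\le\psi_i(v)=(\Psi_0|\mu_i)(v)\le\Psi_0(\check v),$$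
and $\Psi$ is true.

*Restrictions.* Let $\rho_i$ set $s_i=1$ and $s_{3-i}=0$; for $v\in W_i$: $v=\lambda(v)$, $c_v=0$, $d_v=1$, $h_v=0$; for $v\in W_{3-i}$: $c_v=1$, $d_v=0$, $h_v=1$ (wherever these variables exist). On $W_i$ this gives $\hat v=\lambda(v)$; and $\check v=\mu(v)$, in the three cases because $v\lor 1=1$, because $1\land0=0$, and because $v=\lambda(v)=0$. On $V_i$ it gives $\hat v=\check v=v$. Moreover $\Theta_i=1$ and $\Gamma_1=\Gamma_2=0$. So $\Phi|\rho_i\equiv\phi_i$ and $\Psi|\rho_i\equiv\psi_i$ by (2). Hence a common extension exists, with $\iota_1,\iota_2$ the inclusions.

**Step 3: pass to a minimal common extension, and note that intermediate formulas carry one bit.** Among all common extensions choose one with $|U|$ minimal and, subject to that, with the least number of Boolean functions representable by linear formulas $h$ over $U$ with $f\le h\le g$. We shall show that $f\to g$ is then a reduced prime.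

Let $h$ be linear over $U$ with $f\le h\le g$. Then $\phi_i\le h|\rho_i\le\psi_i$, so $h|\rho_i\equiv\phi_i$ or $h|\rho_i\equiv\psi_i$, because $p_i$ is prime. In the first case, extend $\rho_i$ by an assignment that turns $\phi_i$ into $a\ t\ b$ (Lemma 1(b)); Lemma 1(a) gives $t_h(a,b)=t$. In the second case, similarly, $t_h(a,b)=t'$. The type $t_h(a,b)$ does not know about $i$, and $t\neq t'$. So the same alternative holds for $i=1$ and $i=2$. We say that $h$ has *bit $\phi$*, respectively *bit $\psi$*.

**Step 4: $f\to g$ is non-trivial at every $u\in U$.** Suppose $f^u\le g_u$. If $u=\iota_i(v)$, then applying $\rho_i$, which does not assign $u$, gives $(\phi_i)^v\le(\psi_i)_v$, so $p_i$ is trivial at $v$, a contradiction. So $u$ is in neither image. Let $\rho_i^-$ be $\rho_i$ without $u$. Since $f\le f^u\le g_u\le g$, both $f^u$ and $g_u$ have bits. The combination of bit $\psi$ for $f^u$ and bit $\phi$ for $g_u$ would give $\psi_1\le\phi_1$, which is false.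

If $f^u$ has bit $\phi$ and $g_u$ has bit $\psi$, then $(U\setminus\{u\},f^u,g_u,\iota_1,\iota_2,\rho_1^-,\rho_2^-)$ is a common extension with fewer variables, a contradiction.

If both have bit $\phi$, let $k=g|\rho_1^-$, a linear formula over $\iota_1(V_1)\cup\{u\}$. With $u=\rho_1(u)$ it becomes $\equiv\psi_1$. If $u$ did not occur in $g$, then $g_u=g$ would have bit $\psi$; so $u$ occurs in $g$, by a literal $\ell$. With $\ell$ set to $\bot$, $k$ becomes $g_u|\rho_1^-\equiv\phi_1\not\equiv\psi_1$. So $k$ depends on $u$, and $k|_{\ell=\top}\equiv\psi_1$. Also $k$ depends on all of $\iota_1(V_1)$. After eliminating constants, $k$ contains $\ell$ with a sibling, $\ell\land A$ or $\ell\lor A$, and $A$ contains some $v\in\iota_1(V_1)$. Setting $\ell$ to $\bot$, respectively to $\top$, makes $k$ independent of $v$. But $k|_{\ell=\bot}\equiv\phi_1$ and $k|_{\ell=\top}\equiv\psi_1$ both depend on $v$, a contradiction.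

If both have bit $\psi$, let $k=f|\rho_1^-$. With $u=\rho_1(u)$ it becomes $\equiv\phi_1$. The variable $u$ occurs in $f$, as otherwise $f^u=f$ would have bit $\phi$; let $\ell$ be its literal. Then $k|_{\ell=\top}=f^u|\rho_1^-\equiv\psi_1$, so $k|_{\ell=\bot}\equiv\phi_1$. The sibling of $\ell$ gives the same contradiction.

So Lemma 3(a) applies, and after negating some variables and eliminating constants $f,g$ are positive linear on $U$. Variables in the images of $\iota_1,\iota_2$ were positive already, by Lemma 1(a); for the others, adjust $\rho_i$. The minimality properties are not affected.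

**Step 5: $f\to g$ is prime.** $f\not\equiv g$, as the restrictions by $\rho_1$ differ. Suppose $h$ is positive linear on $U$ with $f<h<g$. If $h$ has bit $\phi$, then $h|\rho_i\equiv\phi_i$ for both $i$, so $(U,h,g,\iota_1,\iota_2,\rho_1,\rho_2)$ is a common extension with the same $U$ and fewer functions in its interval, since $f$ is lost. If $h$ has bit $\psi$, the same holds for $(U,f,h,\iota_1,\iota_2,\rho_1,\rho_2)$, where $g$ is lost. Both contradict the choice.

**Step 6: $f\to g$ is reduced.** Suppose $M$ is a common module with $2\le|M|<|U|$, and write $f=F[A/t_0]$, $g=G[B/t_0]$ as in Lemma 4. By Lemma 1 the maps $\iota_i$ preserve types on both sides. So $\iota_i^{-1}(M)$ is a module of both $\phi_i$ and $\psi_i$, and as $p_i$ is reduced, it has at most one element or equals $V_i$. By Lemma 4, $A\equiv B$ or $F\equiv G$.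

*Case $A\equiv B$.* Pairs inside $M$ are unchanged. Since $p_i$ has a changed pair, $\iota_i(V_i)\not\subseteq M$, so $|\iota_i(V_i)\cap M|\le1$ for both $i$. Replace $U$ by $(U\setminus M)\cup\{t_0\}$ and $(f,g)$ by $(F,G)$; we have $F\le G$ by Lemma 4. If $\iota_i(V_i)\cap M=\{m\}$, then $A|\rho_i$ is a monotone function of $m$ alone, and it is not constant because $f|\rho_i$ depends on $m$. So $A|\rho_i\equiv m\equiv B|\rho_i$, and we redirect $\iota_i$ from $m$ to $t_0$. If the intersection is empty, let $\rho_i(t_0)$ be the constant $A|\rho_i\equiv B|\rho_i$. Then $F$ and $G$ restrict to $\phi_i$ and $\psi_i$. The conditions on $a,b$ persist: at most one of $a,b$ lies in $M$, and if one does, both $\iota_1$ and $\iota_2$ redirect it to $t_0$. This is a common extension with fewer variables, a contradiction.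

*Case $F\equiv G$.* Pairs not inside $M$ are unchanged, since their types are read off from $F$ and $G$. The pair $\{a,b\}$ is changed, so $a,b\in M$; thus $\iota_i^{-1}(M)$ has at least two elements and $\iota_i(V_i)\subseteq M$ for both $i$. So $\rho_i$ assigns all of $U\setminus M$, and $F|\rho_i$ is a monotone function of $t_0$ alone. It is not constant, since $f|\rho_i$ is not; so it is the identity, and the same holds for $G\equiv F$. Hence $A|\rho_i\equiv\phi_i$ and $B|\rho_i\equiv\psi_i$. As $A\le B$ by Lemma 4, $(M,A,B,\iota_1,\iota_2,\rho_1|_M,\rho_2|_M)$, with $\rho_i|_M$ the restriction of $\rho_i$ to $M\setminus\iota_i(V_i)$, is a common extension with fewer variables, a contradiction.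

So $P=(f\to g)$ is a reduced prime, and $p_i\le P$ via $\iota_i,\rho_i$. $\square$

Two limits of Lemma 7 determine what comes next. First, it needs changed pairs of the same kind; $\mathsf s$ has only a removed pair and $\mathsf m$ has only added ones, so it cannot join $\mathsf s$ with $\mathsf m$. Second, joining a prime with itself need not produce anything larger. If $p_1=p_2=p$ and the same ordered pair is used twice, $p$ itself with identity maps is a common extension. No common extension has fewer variables, so the $P$ constructed above has $|V_P|=|V_p|$ and is isomorphic to $p$. For $\mathsf m$ this happens for every choice of ordered pairs: the symmetries in Example 2 send $(w,z)$ to $(x,y)$ and to $(y,x)$, and their composition sends it to $(z,w)$; so up to isomorphism all choices are the same. Both limits are removed by one suitable prime.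

## An eight-variable prime with pairs of both kinds

On $V=\{w,w',x,x',y,y',z,z'\}$ let $q$ be $\Lambda\to\Omega$ with
$$\Lambda=\big((w\land w')\lor(x\land x')\big)\land\big((y\land y')\lor(z\land z')\big),$$
$$\Omega=(w\land y)\lor\big((x\lor(w'\land z'))\land((x'\land y')\lor z)\big).$$

**Lemma 8.** $q$ is a reduced prime. The pairs $\{w,w'\}$ and $\{w,z\}$ are removed, and $\{w',x'\}$ is added.

*Proof.* **Step 1: validity, changed pairs, symmetry.** Expanding $\Lambda$ gives the conjunctions $ww'yy'$, $ww'zz'$, $xx'yy'$, $xx'zz'$. The first contains $wy$; the second makes $w'\land z'$ and $z$ true; the third makes $x$ and $x'\land y'$ true; the fourth makes $x$ and $z$ true. So each implies $\Omega$. In $\Lambda$ the pairs $ww'$, $wz$ have type $\land$ and $w'x'$ has type $\lor$; in $\Omega$ the variable $w$ is $\land$-related to $y$ only, and $w'x'$ has type $\land$. This proves the last sentence of the lemma. The involution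
$$\tau:\ w\leftrightarrow y,\quad w'\leftrightarrow y',\quad x\leftrightarrow z,\quad x'\leftrightarrow z'$$
maps $\Lambda$ and $\Omega$ to themselves up to AC.

**Step 2: pairs whose type is forced.** Under each of the following assignments both $\Lambda$ and $\Omega$ become equivalent to the formula in the first column.

| formula | set to 0 | set to 1 |
|---|---|---|
| $x\land x'$ | $w,w',z,z'$ | $y,y'$ |
| $x\land y'$ | $w,w',z,z'$ | $x',y$ |
| $x'\land y'$ | $w,w',z,z'$ | $x,y$ |
| $x\land z$ | $w,w',y,y'$ | $x',z'$ |
| $w\land y$ | $x,x',z,z'$ | $w',y'$ |
| $w\lor x$ | $z,z'$ | $w',x',y,y'$ |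
| $w\lor x'$ | $z,z'$ | $w',x,y,y'$ |
| $w'\lor x$ | $y,y'$ | $w,x',z,z'$ |

In the first three rows $\Lambda$ becomes $(x\land x')\land(y\land y')$ and $\Omega$ becomes $x\land(x'\land y')$, with two of the variables set to $1$. In the fourth row $\Lambda$ becomes $x\land z$ and $\Omega$ becomes $(x\lor0)\land(0\lor z)$. In the fifth, $\Lambda$ becomes $w\land y$ and $\Omega$ becomes $(w\land y)\lor0$. In the sixth and seventh, $\Lambda$ becomes $w\lor x$, respectively $w\lor x'$, and $\Omega$ becomes $w\lor(x\land x')$ with one of $x',x$ set to $1$. In the last, $\Lambda$ becomes $w'\lor x$ and $\Omega$ becomes $0\lor((x\lor w')\land1)$.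

Every variable occurs in one of these formulas or in its $\tau$-image. If $q$ were trivial at $u$, then for a row containing $u$ we would have that $u\circ v$ at $u=1$ is $\le$ $u\circ v$ at $u=0$, that is, $v\le0$ or $1\le v$; this is false. So $q$ is non-trivial at every variable.

Now let $f$ be positive linear on $V$ with $\Lambda\le f\le\Omega$. Write $uv=1$ if $t_f(u,v)=\land$ and $uv=0$ if $t_f(u,v)=\lor$. By Lemma 1(a) and $\tau$,
$$\begin{aligned}&xx'=zz'=xy'=w'z=x'y'=w'z'=xz=wy=1,\\ &wx=yz=wx'=yz'=w'x=y'z=0.\end{aligned}\tag{3}$$
Fourteen of the $28$ pairs remain. "Path $\alpha\beta\gamma\delta$" refers to Lemma 2(b): $\alpha\beta=\beta\gamma=\gamma\delta=1$ together with $\alpha\gamma=\beta\delta=\alpha\delta=0$ is impossible. With $f$ also $\tau f$ lies between $\Lambda$ and $\Omega$; so every fact proved for all such $f$ holds with $\tau$ applied.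

**Step 3: tie several pairs together.**

- (a) $w'y'=1$: else path $w'zxy'$.
- (b) $wz=xy$: if $wz=1$, $xy=0$, path $ywzx$; if $wz=0$, $xy=1$, path $wyxz$.
- (c) $wz'=wz$: else path $ywzz'$ (if $wz=1$) or path $ywz'z$ (if $wz=0$). By $\tau$, $x'y=xy$.

So $wz=xy=wz'=x'y=:\alpha$, and this condition is invariant under $\tau$. We show that $\alpha=1$ forces $f\equiv\Lambda$ and $\alpha=0$ forces $f\equiv\Omega$.

**Step 4: the case $\alpha=1$.**

- (d) $x'z=1$: else path $x'xzw$. By $\tau$, $xz'=1$.
- (e) $wy'=1$: suppose $wy'=0$; if $yy'=0$, path $wyxy'$; if $yy'=1$, path $zwyy'$. By $\tau$, $w'y=1$.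
- (f) $x'z'=1$: else path $x'ywz'$.

With (3), (a) and the value of $\alpha$, all sixteen cross pairs between $\{w,w',x,x'\}$ and $\{y,y',z,z'\}$ are now $1$. By Lemma 2(c), $f=_{AC}A\land B$ with $A,B$ on these two sets. At $w=w'=z=z'=1$ and all others $0$, $\Lambda=1$, so $f=1$ and $B=1$ when exactly $z,z'$ are true. At $w=z=z'=1$ and all others $0$, $\Omega=0$, so $f=0$; hence $A=0$ when only $w$ is true. If $ww'=0$, then by (3) $w$ is $\lor$-related to all other variables of $A$, so $A=_{AC}w\lor A'$ is true when only $w$ is true, a contradiction. So $ww'=1$. Then $w'x'=0$, else path $ww'x'x$. Together with (3), $A$ has the types of $(w\land w')\lor(x\land x')$. By $\tau$, $B$ has the types of $(y\land y')\lor(z\land z')$. So $f\equiv\Lambda$.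

**Step 5: the case $\alpha=0$.**

- (g) $ww'=0$: else path $ww'zx$. By $\tau$, $yy'=0$.
- (h) $w'y=0$: else path $wyw'z$. By $\tau$, $wy'=0$.

So $w$ and $y$ are $\land$-related only to each other, and by Lemma 2(c) $f=_{AC}(w\land y)\lor h$ with $h$ on $\{x,x',y',w',z,z'\}$. Setting $w=1$, $y=0$ in $\Lambda\le f$ gives $h\ge(w'\lor(x\land x'))\land(z\land z')$; so $h=1$ when exactly $w',z,z'$ are true. Setting $w=0$ in $f\le\Omega$ gives
$$h\le(x\lor(w'\land z'))\land((x'\land y')\lor z).\tag{4}$$

- (i) $w'x'=y'z'=x'z'=1$. By (a) there is a maximal $\land$-clique $K$ of $h$ containing $w',y'$. As $w'x=0$ and $y'z=0$, we have $x,z\notin K$. By Lemma 2(d), $h=1$ when exactly $K$ is true. Then (4) forces $z'\in K$, because $x$ is false, and $x'\in K$, because $z$ is false.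
- (j) $x'z=0$. Otherwise, by (3) and (i), $x'$ is $\land$-related to all other variables $x,y',w',z',z$ of $h$, so $h=_{AC}x'\land h'$, contradicting $h=1$ on exactly $\{w',z,z'\}$. By $\tau$, $xz'=0$.

On the six variables of $h$ the types are now: $0$ for $xw',xz',x'z,y'z$, and $1$ for all other pairs. These are the types of the second disjunct of $\Omega$. So $f\equiv\Omega$. Since $\Lambda\not\equiv\Omega$, $q$ is prime.

**Step 6: $q$ is reduced.** Let $M$ be a module of $\Lambda$ with $|M|\ge2$, and let $S=\{w,w',x,x'\}$, $S'=\{y,y',z,z'\}$. Suppose $M$ contains $m\in S$ and $m'\in S'$. An element of $S$ that is $\lor$-related to $m$ is $\land$-related to $m'$, so it distinguishes them and must lie in $M$. For $m\in\{w,w'\}$ these elements are $x,x'$, and vice versa; so applying this twice gives $S\subseteq M$. Likewise $S'\subseteq M$, so $M=V$. If $M\subseteq S$ meets both $\{w,w'\}$ and $\{x,x'\}$, the $\land$-partner in $S$ of each of two such elements distinguishes them, so both partners lie in $M$ and $M=S$. Otherwise, for $M\subseteq S$, $M=\{w,w'\}$ or $M=\{x,x'\}$. The situation in $S'$ is symmetric. None of the proper ones is a module of $\Omega$: $y$ distinguishes $w$ and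 $w'$; $w'$ distinguishes $x$ and $x'$; $y$ distinguishes $w$ and $x$, which rules out $S$; for the others apply $\tau$. $\square$

## Unbounded growth above every reduced prime

The danger was that self-joins return the same prime. The prime $q$ prevents this by carrying two removed pairs, $(w,w')$ and $(w,z)$, that no symmetry of any prime above $q$ can exchange.

**Lemma 9.** For each $n$ there is a reduced prime $Q\ge q$ with $|V_Q|>n$.

*Proof.* **Step 1: a largest prime would have a strange symmetry.** Suppose the claim fails. Then among the reduced primes $P\ge q$ there is one with $|V_P|$ maximal. Fix an embedding of $q$ and denote the images of variables of $q$ by the same letters. Types are preserved, so $(w,w')$ and $(w,z)$ are removed pairs of $P$. Apply Lemma 7 to $P$ with the pair $(w,w')$ and a copy of $P$ with the pair $(w,z)$. We get a reduced prime $P'\ge P\ge q$ via $\iota_1,\iota_2:V_P\to V_{P'}$ with $\iota_1(w)=\iota_2(w)$ and $\iota_1(w')=\iota_2(z)$. By maximality $|V_{P'}|=|V_P|$, so $\iota_1,\iota_2$ are isomorphisms, and $\theta=\iota_2^{-1}\iota_1$ is a permutation of $V_P$ preserving $t:=t_{\phi_P}$ with $\theta(w)=w$ and $\theta(w')=z$. Put $X_v=\{u\in V_P\setminus\{v\}:t(u,v)=\lor\}$.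 Then $\theta$ maps $X_w\cap X_{w'}$ bijectively onto $X_w\cap X_z$.

**Step 2: the two sets have different sizes.** We claim $X_w\cap X_z\subsetneq X_w\cap X_{w'}$. As the sets are finite, this contradicts Step 1. The types of $\Lambda$ persist in $\phi_P$: $ww'$ is $\land$; $wx,w'x$ are $\lor$; $wz,w'z,xz$ are $\land$. In the tree of $\phi_P$ all nodes $\mathrm{lca}(w,\cdot)$ are ancestors of $w$, hence comparable. Recall that if $\mathrm{lca}(w,u)$ is strictly below $\mathrm{lca}(w,v)$, then $\mathrm{lca}(u,v)=\mathrm{lca}(w,v)$.

First, $\mathrm{lca}(w,w')$ is strictly below $\mathrm{lca}(w,x)$: the types differ, and in the opposite order $\mathrm{lca}(x,w')=\mathrm{lca}(w,w')$ would have type $\land$. Second, $\mathrm{lca}(w,x)$ is strictly below $\mathrm{lca}(w,z)$: the types differ, and in the opposite order $\mathrm{lca}(x,z)=\mathrm{lca}(w,x)$ would have type $\lor$.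

Let $u\in X_w\cap X_z$. If $\mathrm{lca}(u,w)$ were strictly below $\mathrm{lca}(w,z)$, then $\mathrm{lca}(u,z)=\mathrm{lca}(w,z)$ would have type $\land$, contrary to $u\in X_z$. The two nodes have different types, so they are distinct, and $\mathrm{lca}(u,w)$ is strictly above $\mathrm{lca}(w,z)$, hence strictly above $\mathrm{lca}(w,w')$. So $\mathrm{lca}(u,w')=\mathrm{lca}(u,w)$ has type $\lor$, and $u\in X_{w'}$. The inclusion is strict because $x\in X_w\cap X_{w'}$ but $x\notin X_z$. $\square$

**Lemma 10.** (a) For every reduced prime $p$ and every $n$ there is a reduced prime $P$ with $P\ge p$, $P\ge q$ and $|V_P|>n$. (b) Any two reduced primes have a common upper bound among reduced primes.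

*Proof.* (a) $p$ has a changed pair, removed or added. Take $Q\ge q$ with $|V_Q|>n$ from Lemma 9. By Lemma 8 and preservation of types, $Q$ has pairs of both kinds, hence one of the kind that $p$ has. Lemma 7 gives a reduced prime $P\ge p,Q$; so $P\ge q$ and $|V_P|\ge|V_Q|>n$.

(b) Given reduced primes $p,p'$, take $P\ge p,q$ by (a). It has pairs of both kinds, so Lemma 7 joins $P$ and $p'$. $\square$

## Removing finitely many rules: proof of Theorem A

Let $X$ be complete, $F\subseteq X$ finite and $C=\mathrm{Cl}(X\setminus F)$. Suppose $C\ne L$. Since $C=\mathrm{Cl}(C)$, Lemma 6 gives a reduced prime $p\notin C$. Let $n$ be at least the number of variables of every rule in $F$. By Lemma 10(a) there is a reduced prime $P\ge p$ with $|V_P|>n$. As $X$ is complete, it derives $P$, and Lemma 5 gives a single rule $\rho\in X$ that derives $P$ in one step and has at least $|V_P|>n$ variables. So $\rho\notin F$, and $P\in C$. Since $P$ derives $p$, also $p\in C$, a contradiction. Hence $X\setminus F$ is complete.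

The empty set is not complete: it does not derive $\mathsf s$, whose two sides are not equivalent. If a finite $X$ were complete, the case $F=X$ would make $\emptyset$ complete. So every complete set is infinite, in particular nonempty; and if $X$ is complete and $r\in X$, then the proper subset $X\setminus\{r\}$ is complete. So no complete set is minimal with respect to inclusion. $\blacksquare$

## Partitions, large rules, disjoint subsets, and a test sequence: proof of Theorem B

For $Y\subseteq L$ we have:
$$Y\text{ is complete}\iff\text{every reduced prime is derived in one step by a single rule of }Y.\tag{5}$$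
The forward direction is Lemma 5. The backward direction is Lemma 6 for $C=\mathrm{Cl}(Y)$.

**Part 1: one block of a finite partition is complete.** The case $m=1$ is trivial, and by induction it suffices to treat $m=2$. If $X_1,X_2$ are both incomplete, Lemma 6 gives reduced primes $p_j\notin\mathrm{Cl}(X_j)$ for $j=1,2$. Take a reduced prime $P\ge p_1,p_2$ by Lemma 10(b). By (5) some $\rho\in X$ derives $P$; say $\rho\in X_j$. Then $X_j$ derives $P$ and hence $p_j$, a contradiction.

**Part 2: the rules with many two-sided variables suffice.** Let $p$ be a reduced prime. Take a reduced prime $P\ge p$ with $|V_P|>n$ by Lemma 10(a). By Lemma 5 some $\rho\in X$ with more than $n$ variables occurring on both sides derives $P$, hence $p$. So the closure of the set of such rules contains all reduced primes, and Lemma 6 applies.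

**Part 3: a descending sequence with empty intersection, and disjoint complete subsets.** $X$ is infinite by Theorem A, and countable since there are countably many formulas; write $X=\{r_1,r_2,\dots\}$ without repetition. By Theorem A the sets $X^n=X\setminus\{r_1,\dots,r_n\}$ are complete. They decrease strictly, starting with $X\supsetneq X^1$, and their intersection is empty.

For the disjoint subsets, let $p_1,p_2,\dots$ list the reduced primes up to renaming of variables; there are infinitely many by Lemma 9. Each $p_i$ is derived in one step by infinitely many rules of $X$: if only the rules of a finite set $F$ did so, then $X\setminus F$, which is complete by Theorem A, would contain a further such rule by (5). So, running through all $(i,j)\in\mathbb N^2$ in some order, we can choose pairwise distinct rules $\rho_{ij}\in X$ with $\rho_{ij}$ deriving $p_i$. The sets $Z_j=\{\rho_{ij}:i\in\mathbb N\}$ are pairwise disjoint. Each derives all $p_i$, hence all reduced primes, and is complete by Lemma 6.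

**Part 4: a sequence that tests completeness.** With the list $p_1,p_2,\dots$ of Part 3, let $P_1=p_1$, and let $P_{k+1}$ be a reduced prime with $P_{k+1}\ge P_k$ and $P_{k+1}\ge p_{k+1}$, by Lemma 10(b). Then $P_{k+1}$ derives $P_k$, and $p_i\le P_k$ for all $k\ge i$. If $Y$ derives infinitely many $P_k$, then for each $i$ it derives some $P_k$ with $k\ge i$, hence $p_i$; so $Y$ is complete by Lemma 6. Conversely, a complete $Y$ derives all $P_k$. Finally, by Lemma 5, $Y$ derives the reduced prime $P_k$ if and only if some single rule of $Y$ derives $P_k$ in one step, so the two conditions in the statement agree. $\blacksquare$
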